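\title{Projective hulls of pluripolar curves and meromorphic functions on the disk}

\begin{abstract}
Let $\phi$ be continuous on the closed unit disk minus the origin, let $\gamma\subset\mathbb{C}^2$ be its graph over the unit circle and $\Sigma$ its graph over the punctured open disk. We prove that if $\gamma$ is pluripolar and $\Sigma$ lies in the projective hull of $\gamma$, then $\phi$ is meromorphic in the disk; this is a conjecture posed by Anderson, Cima, Levenberg and Ransford. More precisely, if $\gamma$ is pluripolar and $\phi$ is holomorphic in the punctured disk with a pole of order $m\in\{0,1,\dots,\infty\}$ at $0$, then the extremal function of $\gamma$ equals $m\log(1/|z|)$ along $\Sigma$, outside a polar set. The proof shows that the extremal function, restricted to $\Sigma$, dominates its own Poisson integrals outside a polar set. The main tool is a plurisubharmonic function that is very negative on a family of polar sets parametrized by a circle and yet controlled at the center of the circle; it is built with the matrix Fej\'er--Riesz theorem. An example shows that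 the exceptional polar set can be infinite and accumulate at $0$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\mathbb{D}=\{z\in\mathbb{C}:|z|<1\}$, $\mathbb{T}=\partial\mathbb{D}$ and $\mathbb{D}^*=\mathbb{D}\setminus\{0\}$. Let $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$ be a continuous complex-valued function, and put
\[
\gamma=\{(z,\phi(z)):z\in\mathbb{T}\}\subset\mathbb{C}^2,\qquad \Sigma=\{(z,\phi(z)):z\in\mathbb{D}^*\}\subset\mathbb{C}^2 .
\]
The (Harvey--Lawson) \emph{projective hull} $\hat\gamma$ of the compact set $\gamma$ is defined as follows. A point $x\in\mathbb{C}^2$ belongs to $\hat\gamma$ if there is a constant $C_x$ such that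
\begin{equation}\label{eq:hull}
|p(x)|\le C_x^{\deg p}\,\|p\|_\gamma\qquad\text{for all polynomials $p$ on }\mathbb{C}^2,
\end{equation}
where $\|p\|_\gamma=\sup_\gamma|p|$. Equivalently, viewing $\gamma\subset\mathbb{C}^2\subset\mathbb{P}^2$, the hull $\hat\gamma$ is the set of $x\in\mathbb{P}^2$ for which there is a constant $C_x$ with $\|\sigma(x)\|\le C_x^d\sup_\gamma\|\sigma\|$ for every $d\ge1$ and every holomorphic section $\sigma$ of $\mathcal{O}(d)$. Only points of $\mathbb{C}^2$ occur in this paper, and we use \eqref{eq:hull}.

The best constant in \eqref{eq:hull} is measured by the \emph{extremal function}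
\begin{equation}\label{eq:Vpoly}
V(x)=V_\gamma(x)=\sup\Big\{\frac{1}{\deg p}\log|p(x)|:\ \deg p\ge1,\ \|p\|_\gamma\le1\Big\}.
\end{equation}
Indeed, \eqref{eq:hull} gives $V(x)\le\log C_x$. Conversely, if $V(x)<\infty$, then \eqref{eq:hull} holds with $C_x=e^{V(x)}$: normalize $p$ if $\|p\|_\gamma>0$, and if $\|p\|_\gamma=0$ apply \eqref{eq:Vpoly} to the multiples $tp$, $t\to\infty$, to get $p(x)=0$. Thus
\[
\hat\gamma\cap\mathbb{C}^2=\{V<\infty\}.
\]
The function studied in this paper is the restriction of $V$ to $\Sigma$,
\[
f(z)=V(z,\phi(z)),\qquad z\in\mathbb{D}^* .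
\]

With $C_x=1$, condition \eqref{eq:hull} defines the polynomial hull, and the maximum principle puts $\Sigma$ into the polynomial hull of $\gamma$ as soon as $\phi$ extends holomorphically to $\mathbb{D}$. The factor $C_x^{\deg p}$ makes room for a pole. Suppose that $\phi$ is holomorphic in $\mathbb{D}^*$ with a pole of order $m<\infty$ at $0$ ($m=0$ if the singularity is removable), and let $p$ have degree $d$. Then $z^{md}p(z,\phi(z))$ is holomorphic in $\mathbb{D}$, continuous on $\overline{\mathbb{D}}$, and bounded by $\|p\|_\gamma$ on $\mathbb{T}$. By the maximum principle $|p(z,\phi(z))|\le|z|^{-md}\|p\|_\gamma$, that is,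
\begin{equation}\label{eq:upper}
f(z)\le m\log\frac1{|z|},\qquad z\in\mathbb{D}^* .
\end{equation}
So the graph of a meromorphic $\phi$ lies in $\hat\gamma$. For $\phi(z)=z^{-m}$ the polynomial $p(z,w)=w$ shows that \eqref{eq:upper} is an equality.

It is natural to ask whether the inclusion $\Sigma\subset\hat\gamma$ characterizes meromorphic functions. A set $E\subset\mathbb{C}^n$ is \emph{pluripolar} if $E\subset\{u=-\infty\}$ for a plurisubharmonic function $u\not\equiv-\infty$ on $\mathbb{C}^n$. If $\gamma$ is not pluripolar, then $\hat\gamma\supset\mathbb{C}^2$ (Remark~\ref{rem:nonpp}), and the inclusion says nothing about $\phi$. So one assumes that $\gamma$ is pluripolar. The following result is known; we quote it and use it without proof.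

\begin{theorem}[known]\label{thm:known}
If $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$, $\gamma$ is pluripolar and $\Sigma\subset\hat\gamma$, then $\phi$ is holomorphic in $\mathbb{D}^*$.
\end{theorem}

What remains is the nature of the singularity at $0$. The problem, posed by Anderson, Cima, Levenberg and Ransford \cite{ACLR}, is to prove or disprove the following.

\begin{quote}
\textbf{Conjecture.} If $\gamma$ is pluripolar and $\Sigma\subset\hat\gamma$, then $\phi$ is meromorphic in $\mathbb{D}$: it is holomorphic in $\mathbb{D}^*$ and has at worst a pole at $0$.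
\end{quote}

If $c\ge\max_{\mathbb{T}}|\phi|$ and $c>0$, the polynomial $w/c$ gives $\log(|\phi|/c)\le f$, so a bound $f(z)=O(\log(1/|z|))$ near $0$ would settle the matter. The hypothesis says only that $f$ is finite at every point. As a supremum of continuous functions $f$ is lower semicontinuous, so Baire's theorem makes it bounded on some small disk; this gives no control near $0$. Moreover $f$ is a supremum of subharmonic functions, and such a description yields lower bounds, not upper bounds. The case $\phi=z^{-m}$ suggests what to look for: there $f$ is harmonic in $\mathbb{D}^*$. If $f$ were always superharmonic, the required growth would follow, because the circular means of a nonnegative superharmonic function on $\mathbb{D}^*$ are $O(\log(1/r))$.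

\subsection{Results}

\begin{theorem}\label{thm:main}
If $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$, $\gamma$ is pluripolar and $\Sigma\subset\hat\gamma$, then $\phi$ is holomorphic in $\mathbb{D}^*$ with at worst a pole at $0$.
\end{theorem}

The conjecture is therefore true. The method computes $f$ up to a polar set (a set of logarithmic capacity zero; see Section~\ref{sec:plane}).

\begin{theorem}\label{thm:sharp}
Let $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$ be holomorphic in $\mathbb{D}^*$, and let $m\in\{0,1,\dots,\infty\}$ be the order of its pole at $0$, where $m=0$ means a removable and $m=\infty$ an essential singularity.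
\begin{itemize}
\item[(i)] If $m<\infty$, then $V_\gamma(z,\phi(z))\le m\log\frac1{|z|}$ for all $z\in\mathbb{D}^*$. In particular $\Sigma\subset\hat\gamma$.
\item[(ii)] If $\gamma$ is pluripolar, then $V_\gamma(z,\phi(z))=m\log\frac1{|z|}$ for all $z\in\mathbb{D}^*$ outside a polar set. In particular, if $m=\infty$, then $\{z\in\mathbb{D}^*:(z,\phi(z))\in\hat\gamma\}$ is polar.
\end{itemize}
\end{theorem}

Part (i) is \eqref{eq:upper}, and it does not need pluripolarity.

\begin{corollary}\label{cor:equiv}
Let $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$ be holomorphic in $\mathbb{D}^*$ and let $\gamma$ be pluripolar. The following are equivalent: \textup{(a)} $\Sigma\subset\hat\gamma$; \textup{(b)} $\phi$ is meromorphic at $0$; \textup{(c)} the projection of $\hat\gamma\cap\Sigma$ to the $z$-axis is not polar.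
\end{corollary}

The exceptional set in Theorem~\ref{thm:sharp}(ii) cannot be dropped: Section~\ref{sec:example} gives a $\phi$ with an essential singularity for which $\hat\gamma\cap\Sigma$ is infinite and accumulates at $z=0$.

\subsection{Plan of the proof}
The heart of the paper is the inequality $f\ge P_B[f]$, valid outside a polar set in every disk $B$ with $\overline B\subset\mathbb{D}^*$, where $P_B$ is the Poisson integral (Proposition~\ref{prop:poisson}). Section~\ref{sec:glue} explains how to raise a competitor for $V$ along $\Sigma$, and carries out the whole proof for $\phi(z)=e^{1/z}$, where $\hat\gamma$ has no points near $\Sigma$ that obstruct the construction. In general there are such points. Section~\ref{sec:key} constructs the function that neutralizes them, Section~\ref{sec:poisson} proves the inequality, and Section~\ref{sec:super} derives the theorems from it.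

\section{Background}\label{sec:background}

We write $B(z,r)$ for the open disk with center $z$ and radius $r$, $\Delta_\varepsilon=\{\tau\in\mathbb{C}:|\tau|<\varepsilon\}$, and $\|x\|$ for the Euclidean norm of $x=(z,w)\in\mathbb{C}^2$. The abbreviations usc, lsc and psh stand for upper semicontinuous, lower semicontinuous and plurisubharmonic.

\subsection{Potential theory in the plane}\label{sec:plane}
For a Borel function $h$ let $\mathcal{M}_rh(z)=\frac1{2\pi}\int_0^{2\pi}h(z+re^{it})\,dt$ be its mean over the circle $\partial B(z,r)$ and $\mathcal{A}_rh(z)$ its area mean over $B(z,r)$. A function $h$ on an open set, with values in $[-\infty,\infty)$, is \emph{subharmonic} if it is usc and $h(z)\le\mathcal{M}_rh(z)$ for every $z$ and all small $r$; a function $s$ is \emph{superharmonic} if $-s$ is subharmonic. The constants $\mp\infty$ are allowed. For $B=B(z_1,r)$ and a Borel function $h\ge0$ on $\partial B$, the Poisson integral is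
\[
P_B[h](z)=\frac1{2\pi}\int_0^{2\pi}\frac{r^2-|z-z_1|^2}{|z_1+re^{it}-z|^2}\,h(z_1+re^{it})\,dt\in[0,\infty],\qquad z\in B .
\]
It is harmonic if $h$ is integrable on $\partial B$ and $\equiv\infty$ otherwise, and $P_B[h](z_1)=\mathcal{M}_rh(z_1)$. Since the denominator is at most $(r+|z-z_1|)^2$,
\begin{equation}\label{eq:kernel}
P_B[h](z)\ge\frac{r-\rho}{r+\rho}\,\mathcal{M}_rh(z_1)\qquad\text{if }|z-z_1|\le\rho<r .
\end{equation}

The \emph{energy} of a compactly supported probability measure $\lambda$ on $\mathbb{C}$ is
\[
I(\lambda)=\iint\log\frac1{|z-z'|}\,d\lambda(z)\,d\lambda(z')\in(-\infty,\infty].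
\]
As in \cite{Ransford}, a set $E\subset\mathbb{C}$ is \emph{polar} if $I(\lambda)=\infty$ for every probability measure $\lambda$ whose support is a compact subset of $E$. So subsets of polar sets are polar, and a set that is not polar contains the support of some $\lambda$ of finite energy. A property holds \emph{quasi-everywhere} (q.e.) if it holds outside a Borel polar set. We use the following standard facts.
\begin{itemize}
\item[(P1)] A Borel polar set has measure $0$ for every compactly supported probability measure of finite energy. In particular it has area $0$.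
\item[(P2)] A countable union of Borel polar sets is polar.
\item[(P3)] If $h\not\equiv-\infty$ is subharmonic on a domain, then $\{h=-\infty\}$ is polar.
\item[(P4)] A subharmonic function on a punctured disk that is bounded above near the puncture extends subharmonically across it.
\item[(P5)] A superharmonic function on a bounded domain with $\liminf\ge0$ at every boundary point is $\ge0$.
\item[(P6)] If $s\not\equiv\infty$ is superharmonic on a domain, then $s\in L^1_{\mathrm{loc}}$ and $s(z)=\lim_{r\to0}\mathcal{A}_rs(z)$ at every point. If the domain is $\mathbb{D}$, the means $\mathcal{M}_rs(0)$, $0<r<1$, are finite and form a concave function of $\log r$.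
\item[(P7)] If $h\in L^1_{\mathrm{loc}}$ and $\Delta h\le0$ as a distribution, then $h$ equals a superharmonic function almost everywhere.
\end{itemize}

\begin{lemma}\label{lem:growth}
Let $s\ge0$ be superharmonic on $\mathbb{D}^*$, $s\not\equiv\infty$. There are constants $C_1,C_2\ge0$ with $\mathcal{M}_rs(0)\le C_1+C_2\log\frac1r$ for $0<r<\frac12$.
\end{lemma}

\begin{proof}
Since $-s\le0$, the function $s$ extends superharmonically to $\mathbb{D}$ by (P4). By (P6), $\mathcal{M}_rs(0)$ is a finite concave function of $\log r$, so it lies below a supporting line at $r=\frac12$.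
\end{proof}

\subsection{The extremal function}\label{sec:extremal}
A function $u$ on an open set in $\mathbb{C}^2$, with values in $[-\infty,\infty)$, is psh if it is usc and subharmonic on every complex line. This is a local property. It is preserved by sums, positive multiples, finite maxima, decreasing limits and composition with holomorphic maps. A psh function $u\not\equiv-\infty$ on a domain is locally integrable, so $\{u=-\infty\}$ has Lebesgue measure zero.

The \emph{Lelong class} $\mathcal{L}$ consists of the psh functions $u$ on $\mathbb{C}^2$ with $u(x)\le\log^+\|x\|+C_u$. It contains $\frac1{\deg p}\log|p|$ for every nonconstant polynomial $p$. The Siciak--Zakharyuta theorem \cite[Theorem 5.1.7]{Klimek} says that for compact $\gamma$ the function \eqref{eq:Vpoly} is also given by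
\begin{equation}\label{eq:Vpsh}
V(x)=\sup\{u(x):\ u\in\mathcal{L},\ u\le0\text{ on }\gamma\}.
\end{equation}
We call the functions $u$ in \eqref{eq:Vpsh} \emph{competitors}. The constant $0$ is one, so $V\ge0$. Both descriptions are needed: \eqref{eq:Vpsh} allows local modification of competitors, and \eqref{eq:Vpoly} shows that continuous competitors suffice. Let $\mathcal{C}$ be the set of continuous $u\in\mathcal{L}$ with $u\ge0$ on $\mathbb{C}^2$ and $u=0$ on $\gamma$. For a function $u$ on $\mathbb{C}^2$ we write $u_\Sigma(z)=u(z,\phi(z))$, $z\in\mathbb{D}^*$, so that $f=V_\Sigma$.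

\begin{lemma}\label{lem:approx}
There are $u_1\le u_2\le\cdots$ in $\mathcal{C}$ with $u_j\uparrow V$ pointwise on $\mathbb{C}^2$. In particular $V$ is lsc, and if $Y\subset\mathbb{C}^2$ is compact and $V>a$ on $Y$, then there is $g\in\mathcal{C}$ with $g>a$ on $Y$.
\end{lemma}

\begin{proof}
If $\deg p\ge1$ and $\|p\|_\gamma\le1$, then $\max(0,\frac1{\deg p}\log|p|)\in\mathcal{C}$. With \eqref{eq:Vpoly} and \eqref{eq:Vpsh} this gives $V=\sup_{u\in\mathcal{C}}u$. For each rational $b$, the open set $\{V>b\}=\bigcup_{u\in\mathcal{C}}\{u>b\}$ is covered by countably many of the sets $\{u>b\}$ (Lindel\"of's theorem). Hence a countable subfamily of $\mathcal{C}$ has supremum $V$, and since $\mathcal{C}$ is closed under finite maxima it can be replaced by an increasing sequence. The increasing open sets $\{u_j>a\}$ cover $Y$, so one of them contains $Y$.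
\end{proof}

The next lemma converts pluripolarity of $\gamma$ into pluripolarity of the hull.

\begin{lemma}\label{lem:v}
If $\gamma$ is pluripolar, there is $v\in\mathcal{L}$, $v\not\equiv-\infty$, with $v=-\infty$ on $\{V<\infty\}$.
\end{lemma}

\begin{proof}
It suffices to find $v\in\mathcal{L}$, $v\not\equiv-\infty$, with $v=-\infty$ on $\gamma$. For then $v+t$ is a competitor for every $t\in\mathbb{R}$, so $v(x)+t\le V(x)$ for all $t$, and $v(x)=-\infty$ whenever $V(x)<\infty$.

Let $v_0$ be psh on $\mathbb{C}^2$ with $v_0=-\infty$ on $\gamma$ and $v_0(x_0)>-\infty$ for some $x_0$. The growth of $v_0$ is arbitrary, so we cut it off on larger and larger balls. Fix $R\ge1$ with $\gamma\cup\{x_0\}\subset\{\|x\|<R\}$. For $n\ge1$ put $R_n=Re^{2^n}$, let $M_n$ be the supremum of $v_0$ on $\{\|x\|<eR_n\}$, which is a real number, and choose $j_n\ge1$ with $(v_0(x_0)-M_n)/j_n\ge-1$. Define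
\[
v_n(x)=\begin{cases}\max\big((v_0(x)-M_n)/j_n,\ \log(\|x\|/R_n)\big),&\|x\|<eR_n,\\ \log(\|x\|/R_n),&\|x\|\ge eR_n.\end{cases}
\]
For $R_n<\|x\|<eR_n$ the second entry of the maximum is positive and the first is not, so $v_n=\log(\|x\|/R_n)$ on $\{\|x\|>R_n\}$ and $v_n$ is psh on $\mathbb{C}^2$. Further, $v_n\le0$ for $\|x\|\le R_n$, $v_n\le\log^+\|x\|$ everywhere, $v_n(x_0)\ge-1$, and $v_n\le\log(R/R_n)=-2^n$ on $\gamma$. Put $v=\sum_{n\ge1}2^{-n}v_n$. On each ball all but finitely many terms are $\le0$, so $v$ is psh. Also $v\le\log^+\|x\|$, $v(x_0)\ge-1$, and on $\gamma$ every term is $\le-1$, so $v=-\infty$ there.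
\end{proof}

\begin{remark}\label{rem:nonpp}
If $\gamma$ is not pluripolar, then $V<\infty$ on $\mathbb{C}^2$. Indeed, suppose $V(x_0)=\infty$, and let $\beta$ be a closed ball of radius $R$ about $0$ containing $\gamma$ and $x_0$. Choose $u_j\in\mathcal{C}$ with $M_j=\max_\beta u_j\ge2^j$, attained at $y_j\in\beta$, and put $w_j=u_j-M_j$. The maximum principle on complex lines through $0$ gives $w_j\le\log^+(\|x\|/R)$. The ball of radius $2R$ about $y_j$ contains $\beta$ up to a null set, $\log3-w_j\ge0$ on it, and the mean of $w_j$ over it is at least $w_j(y_j)=0$. Hence $\int_\beta(\log 3-w_j)$ is bounded in $j$, and $\sum2^{-j}w_j$ is psh, $\not\equiv-\infty$, and equal to $-\infty$ on $\gamma$.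
\end{remark}

\section{Raising a competitor along $\Sigma$, and a model case}\label{sec:glue}

From here to the end of Section~\ref{sec:super}, $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$ is assumed holomorphic in $\mathbb{D}^*$, except in the proof of Theorem~\ref{thm:main}.

In one variable the analogue of the inequality $f\ge P_B[f]$ is immediate. If $K\subset\mathbb{C}$ is compact, $u\ge0$ is a continuous competitor for $V_K$ and $\overline B$ is a disk disjoint from $K$, then replacing $u$ by $P_B[u]$ inside $B$ gives another competitor, so $V_K\ge P_B[u]$ in $B$. In our situation the competitors live on $\mathbb{C}^2$, while the Poisson integral lives on the curve $\Sigma$. We must modify $u$ in a neighborhood of a piece of $\Sigma$.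

Since $\phi$ is holomorphic, the map
\[
\Phi(z,\tau)=(z,\phi(z)+\tau)
\]
is a holomorphic automorphism of $\mathbb{D}^*\times\mathbb{C}$, and it carries $\{\tau=0\}$ onto $\Sigma$. Fix a disk $B$ with $\overline B\subset\mathbb{D}^*$ and a function $u\in\mathcal{C}$. Let $k=P_B[u_\Sigma]$, extended continuously to $\overline B$ by $k=u_\Sigma$ on $\partial B$. We want to show that $f\ge k$. The natural attempt is to take the maximum of $u\circ\Phi$ and $k(z)-\eta$, with $\eta>0$ small, in a box $\Omega=B\times\Delta_\varepsilon$, and to keep $u$ outside. The result is psh if $k-\eta<u\circ\Phi$ on $\partial\Omega$. The boundary consists of the \emph{side} $\partial B\times\overline{\Delta_\varepsilon}$ and the \emph{lid} $\overline B\times\partial\Delta_\varepsilon$. The side causes no trouble: $u\circ\Phi$ is continuous and equals $k$ on $\partial B\times\{0\}$, so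
\begin{equation}\label{eq:side}
\text{for every $\eta>0$ there is $\varepsilon_0>0$ with } k(z)-\eta<u(\Phi(z,\tau))\ \text{ for }z\in\partial B,\ |\tau|\le\varepsilon_0 .
\end{equation}
On the lid $u\circ\Phi$ is close to $u_\Sigma$, which lies below $k$. The remedy is to add $\delta g$ to $u$, with $g\in\mathcal{C}$ large on the lid. This costs only a factor $1+\delta$ in the growth at infinity, and by Lemma~\ref{lem:approx} it is possible wherever $V$ is large. Where $V$ is not large, the inserted function itself has to be negative.

\begin{lemma}[gluing]\label{lem:glue}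
Let $\overline B\subset\mathbb{D}^*$ be a closed disk, $\varepsilon,\delta,\mu>0$, $\Omega=B\times\Delta_\varepsilon$, $u\in\mathcal{C}$, and
\begin{equation}\label{eq:Z}
Z=\{(z,\tau)\in\overline B\times\partial\Delta_\varepsilon:\ V(\Phi(z,\tau))\le\mu/\delta\}.
\end{equation}
Let $\psi:\overline\Omega\to[-\infty,\infty)$ be usc on $\overline\Omega$ and psh in $\Omega$, with
\[
\psi\le\mu\ \text{ on }\overline\Omega,\qquad \psi<u\circ\Phi\ \text{ on }\partial B\times\overline{\Delta_\varepsilon},\qquad \psi<0\ \text{ on }Z .
\]
Then $(1+\delta)f(z)\ge\psi(z,0)$ for all $z\in B$.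
\end{lemma}

\begin{proof}
The set $Y=\{(z,\tau)\in\overline B\times\partial\Delta_\varepsilon:\psi\ge0\}$ is compact, because $\psi$ is usc, and it is disjoint from $Z$. So $V>\mu/\delta$ on the compact set $\Phi(Y)$, and Lemma~\ref{lem:approx} gives $g\in\mathcal{C}$ with $g>\mu/\delta$ on $\Phi(Y)$. Put $\tilde u=u+\delta g$. It is continuous, psh, nonnegative, zero on $\gamma$, and $\tilde u/(1+\delta)\in\mathcal{L}$. We have $\psi<\tilde u\circ\Phi$ on all of $\partial\Omega$:
\begin{itemize}
\item on the side, $\psi<u\circ\Phi\le\tilde u\circ\Phi$;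
\item on $Y$, $\psi\le\mu<\delta\,g\circ\Phi\le\tilde u\circ\Phi$;
\item on the rest of the lid, $\psi<0\le\tilde u\circ\Phi$.
\end{itemize}
Since $\psi-\tilde u\circ\Phi$ is usc on $\overline\Omega$, the set $L=\{\psi\ge\tilde u\circ\Phi\}$ is compact, and $L\subset\Omega$. Let $u'=\max(\tilde u,\psi\circ\Phi^{-1})$ on $\Phi(\Omega)$ and $u'=\tilde u$ elsewhere. Then $u'$ is psh on the open set $\Phi(\Omega)$ and equals $\tilde u$ on the open set $\mathbb{C}^2\setminus\Phi(L)$; these two sets cover $\mathbb{C}^2$, so $u'$ is psh. The compact set $\Phi(L)$ lies over $B$ and so misses $\gamma$. Hence $u'/(1+\delta)$ is a competitor in \eqref{eq:Vpsh}, and $(1+\delta)f(z)\ge u'(\Phi(z,0))\ge\psi(z,0)$ for $z\in B$.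
\end{proof}

When $Z$ is empty the lemma is all one needs.

\begin{example}\label{ex:model}
Let $\phi(z)=e^{1/z}$. We show that $f\equiv\infty$ on $\mathbb{D}^*$, that is, $\hat\gamma\cap\Sigma=\emptyset$.

\emph{The hull has no points near $\Sigma$ off $\Sigma$.} Let $p_d(z,w)=z^d\big(w-\sum_{j=0}^dz^{-j}/j!\big)$, a polynomial of degree $d+1$. On $\gamma$ we have $|p_d|\le\sum_{j>d}1/j!\le2/(d+1)!$. If $z\ne0$ and $w\ne e^{1/z}$, then $\frac1{d+1}\log|p_d(z,w)|\to\log|z|$, while $\frac1{d+1}\log\frac{(d+1)!}2\to\infty$. By \eqref{eq:Vpoly}, $V(z,w)=\infty$. So the set $Z$ in \eqref{eq:Z} is always empty.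

\emph{The function $f$ is superharmonic.} Given $B$, $u$, $k$ as above and $\eta,\delta>0$, take $\varepsilon=\varepsilon_0$ from \eqref{eq:side}, $\mu=1+\max_{\overline B}k$ and $\psi(z,\tau)=k(z)-\eta$. Lemma~\ref{lem:glue} gives $(1+\delta)f\ge k-\eta$, hence $f\ge P_B[u_\Sigma]$ in $B$. Taking $u=u_j$ from Lemma~\ref{lem:approx} and evaluating at the center $z_1$ of $B=B(z_1,r)$, we get $f(z_1)\ge\mathcal{M}_rf(z_1)$ by monotone convergence. Since $f$ is lsc, it is superharmonic.

\emph{Growth.} On $\mathbb{T}$ we have $|\phi|\le e$, so $\log^+(|w|/e)\in\mathcal{C}$ and $f(z)\ge(\operatorname{Re}\frac1z)^+-1$. Therefore $\mathcal{M}_rf(0)\ge\frac1{2\pi r}\int_0^{2\pi}(\cos t)^+\,dt-1=\frac1{\pi r}-1$. By Lemma~\ref{lem:growth} this is possible only if $f\equiv\infty$.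
\end{example}

The first step used the rapid convergence of the Laurent series, and in general it has no analogue: in the example of Section~\ref{sec:example} the hull contains a second analytic sheet that crosses $\Sigma$ and therefore meets the lids of small boxes. What survives is the following. By Lemma~\ref{lem:v} the hull is pluripolar, and we shall see that $\varepsilon$ can be chosen so that every slice $Z_\tau=\{z:(z,\tau)\in Z\}$ is polar. We must then push $k-\eta$ down by the amount $\mu$ on $Z$, keeping it psh and losing almost nothing on $\{\tau=0\}$.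

\section{A plurisubharmonic function that is small on a family of polar sets}\label{sec:key}

\begin{lemma}\label{lem:key}
Let $Z\subset\overline{\mathbb{D}}\times\partial\Delta_\varepsilon$ be compact with all slices $Z_\tau=\{z:(z,\tau)\in Z\}$ polar (possibly empty). For every $A\ge1$ there is a psh function $U$ on the product of $\mathbb{C}$ with a neighborhood of $\overline{\Delta_\varepsilon}$, continuous into $[-\infty,\infty)$, such that
\begin{itemize}
\item[(a)] $U\le0$ on $\overline{\mathbb{D}}\times\overline{\Delta_\varepsilon}$;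
\item[(b)] $U\le-A$ on $Z$;
\item[(c)] $\int U(z,0)\,d\lambda(z)\ge-5-\frac12I(\lambda)$ for every probability measure $\lambda$ on $\overline{\mathbb{D}}$ with $I(\lambda)<\infty$.
\end{itemize}
\end{lemma}

The point is that the bound in (c) does not depend on $A$, so that $U/A$ is at most $-1$ on $Z$ and small on $\{\tau=0\}$ in the mean. Three observations, for $\varepsilon=1$, explain the form of the statement. If every slice contains a fixed set $K$, the maximum principle in $\tau$ gives $U(\cdot,0)\le-A$ on $K$. For $K=\{0\}$ this shows that (c) cannot be replaced by a pointwise bound; for $K$ not polar it shows that the lemma fails without the hypothesis on the slices. Finally, for $Z=\{(\bar\tau,\tau):\tau\in\mathbb{T}\}$, a function of $z$ alone or of $\tau$ alone that satisfies (b) is $\le-A$ on the whole disk, so $U$ must mix the two variables.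

The idea is to look at all polynomials in $z$ of degree $\le N$ at once. For each $\tau\in\mathbb{T}$ we choose a basis of this space whose members are bounded on $\overline{\mathbb{D}}$ and at most $e^{-NA}$ on $Z_\tau$, with a coefficient determinant that is not too small. These bases do not depend holomorphically on $\tau$, but a unitary change of basis at each $\tau$ keeps the bounds and the modulus of the determinant, and a suitable one restores holomorphy.

\begin{example}\label{ex:two}
Let $Z=\{(\bar\tau,\tau):\tau\in\mathbb{T}\}$, $N=1$, $t=e^{-A}$. The polynomials $s_0=t$ and $s_1=z-\bar\tau$ are at most $t$ on $Z_\tau$, and their coefficient matrix has determinant $t$. With $b=(1+t^2)^{-1/2}$, the matrix $b\left(\begin{smallmatrix}\bar\tau&-t\\ t&\tau\end{smallmatrix}\right)$ is unitary of determinant $1$ for $\tau\in\mathbb{T}$, and it produces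
\[
P_0=b(\bar\tau s_0+ts_1)=btz,\qquad P_1=b(-ts_0+\tau s_1)=b(\tau z-1-t^2).
\]
These are holomorphic in $\tau$, at most $t$ on $Z$, and their coefficient determinant is $b^2t(1+t^2)=t$ for every $\tau\in\mathbb{C}$. At $\tau=0$ the small polynomial is a multiple of $z$, not of $1$: which directions are small at the center cannot be read off from the boundary, but the determinant can.
\end{example}

A Vandermonde identity turns the determinant at $\tau=0$ into the bound (c), with the loss $-\log|\det|$ divided by $N(N+1)$. For one-point slices $Z_\tau=\{a(\tau)\}$ the basis $s_0=e^{-NA}$, $s_k=2^{-k}(z-a(\tau))^k$ has $-\log|\det|=NA+\frac12N(N+1)\log2$, and the quotient is bounded independently of $A$ once $N\ge A$. For polar slices the same count holds with polynomials that are very small on $Z_\tau$ instead of vanishing there. The unitary change of basis comes from the following theorem \cite{Rosenblatt,DR}.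

\begin{theorem}[matrix Fej\'er--Riesz theorem]\label{thm:FR}
Let $W(\tau)=\sum_{|j|\le M}W_j\tau^j$ be a matrix trigonometric polynomial that is Hermitian and positive definite for every $\tau\in\mathbb{T}$. Then there is a matrix polynomial $G(\tau)$ with $W=G^*G$ on $\mathbb{T}$ and $\det G\ne0$ on $\overline{\mathbb{D}}$.
\end{theorem}

For Hermitian matrices, $W\le W'$ means that $W'-W$ is positive semidefinite; if $0<W\le W'$, then $\det W\le\det W'$.

\begin{proof}[Proof of Lemma~\ref{lem:key}]
Scaling $\tau$, we may assume $\varepsilon=1$. Let $\sigma$ be normalized arc length on $\mathbb{T}$.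

\medskip\noindent\emph{Step 1: polynomials that are small on the slices over an arc.}
Fix $\tau\in\mathbb{T}$. We claim that there is a monic polynomial $q$ of some degree $d\ge1$, with zeros in $\overline{\mathbb{D}}$, such that $|q|<e^{-dA^2}$ on $Z_\tau$. If $Z_\tau=\emptyset$ take $q=z$, and if $Z_\tau$ is finite and nonempty take $q=\prod_{\zeta\in Z_\tau}(z-\zeta)$. If $K=Z_\tau$ is infinite, let $\zeta_1,\dots,\zeta_d\in K$ maximize $\prod_{j<k}|\zeta_j-\zeta_k|$, and let $\delta_d$ be this maximum raised to the power $2/(d(d-1))$. Then $\delta_d$ tends to the capacity of $K$, which is $0$ because $K$ is compact and polar, and the Fekete polynomial $q=\prod_j(z-\zeta_j)$ satisfies $\|q\|_K^{1/d}\le\delta_d$ \cite[Theorems 5.5.2 and 5.5.4]{Ransford}. Take $d$ with $\delta_d<e^{-A^2}$.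

The same $q$ works for nearby $\tau'$. Otherwise there would be points $(z_j,\tau_j)\in Z$ with $\tau_j\to\tau$ and $|q(z_j)|\ge e^{-dA^2}$, and by compactness of $Z$ a limit point $(z,\tau)\in Z$ with $|q(z)|\ge e^{-dA^2}$. So $\mathbb{T}$ is covered by finitely many open arcs, each with its polynomial. Replacing the polynomials by powers, we give them a common degree $n$. Divide $\mathbb{T}$ into $l\ge3$ consecutive closed arcs $J_1,\dots,J_l$, each so short that it lies in one of the open arcs. Listing arcs and polynomials with repetition, we obtain open arcs $I_i\supset J_i$ and monic polynomials $q_i$ of degree $n$, $1\le i\le l$, with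
\[
|q_i|\le2^n\ \text{ on }\overline{\mathbb{D}},\qquad|q_i|\le e^{-nA^2}\ \text{ on }Z_\tau\ \text{ for }\tau\in I_i .
\]
The first bound holds because the zeros lie in $\overline{\mathbb{D}}$.

\medskip\noindent\emph{Step 2: a basis and a norm for each arc.}
Fix an integer $N\ge A(n+1)$. Then $N\ge2$, and we shall use the inequality
\begin{equation}\label{eq:logN}
\log(2N+2)\le N,
\end{equation}
which holds at $N=2$ and persists because the left side has derivative less than $1$. Identify a polynomial in $z$ of degree $\le N$ with the column vector of its coefficients in $\mathbb{C}^{N+1}$. Fix $i$. For $0\le k\le N$ write $k=nb+c$ with $0\le c<n$ and put $p_k=q_i^bz^c$, a monic polynomial of degree $k$. Then $|p_k|\le2^k$ on $\overline{\mathbb{D}}$, and $|p_k|\le e^{-nbA^2}\le e^{-(k-n)A^2}$ on $Z_\tau$ for $\tau\in I_i$. If $k\ge n+N/A$, the last bound is at most $e^{-NA}$; for smaller $k$ we enforce this bound by a constant factor. Let $s_k=c_kp_k$ with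
\[
c_k=2^{-k}\ \text{ if }k\ge n+N/A,\qquad c_k=2^{-k}e^{-NA}\ \text{ if }k<n+N/A .
\]
Then $|s_k|\le1$ on $\overline{\mathbb{D}}$, and $|s_k|\le e^{-NA}$ on $Z_\tau$ for $\tau\in I_i$. The matrix $S_i$ with columns $s_0,\dots,s_N$ is triangular with diagonal $c_0,\dots,c_N$, so $\det S_i=D:=\prod_kc_k$ for every $i$. At most $n+1+N/A$ indices are of the second kind, hence
\begin{equation}\label{eq:D}
0\le-\log D\le\tfrac12N(N+1)\log2+NA(n+1)+N^2\le\tfrac12N(N+1)\log2+2N^2 .
\end{equation}
This is the reason for the exponent $A^2$ in Step 1: each index of the second kind costs $NA$, so only about $N/A$ of them can be afforded.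

Let $W_i=(N+1)(S_i^{-1})^*S_i^{-1}$ and $\|P\|_i^2=\langle W_iP,P\rangle$. If $P=\sum_kx_ks_k$, then $\|P\|_i^2=(N+1)\sum_k|x_k|^2\ge\big(\sum_k|x_k|\big)^2$. Therefore
\begin{equation}\label{eq:normbound}
|P|\le\|P\|_i\ \text{ on }\overline{\mathbb{D}},\qquad|P|\le e^{-NA}\|P\|_i\ \text{ on }Z_\tau\ \text{ for }\tau\in I_i,
\end{equation}
and $\frac12\log\det W_i=\frac12(N+1)\log(N+1)-\log D\ge0$.

\medskip\noindent\emph{Step 3: one trigonometric polynomial for all arcs.}
Theorem~\ref{thm:FR} requires a trigonometric polynomial, so we first interpolate continuously between the $W_i$. A convex combination of $W_i$ and $W_{i+1}$ may have a much larger determinant than either, so we confine the interpolation to a very short set. Let $\Lambda\ge1$ satisfy $W_i\le\Lambda\,\mathrm{Id}$ for all $i$, and let $\theta>0$ satisfy $\theta(N+1)\log\Lambda\le1$. Around the common endpoint of $J_i$ and $J_{i+1}$ (indices modulo $l$) choose an open arc $E_i$ with $\overline{E_i}\subset I_i\cap I_{i+1}$, in such a way that $E_1,\dots,E_l$ are disjoint and $E=\bigcup E_i$ has $\sigma(E)\le\theta$.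 Define $\chi_i=1$ on $J_i\setminus E$; on $E_i$ let $\chi_i$ decrease linearly from $1$ to $0$ and let $\chi_{i+1}=1-\chi_i$; let all other values be $0$. The $\chi_i\ge0$ are continuous with sum $1$, $\chi_i$ vanishes off $I_i$, at most two of them are nonzero at each point, and exactly one is nonzero off $E$.

Put $W_c=\sum_i\chi_iW_i$. Off $E$ it equals one of the $W_i$, and on $E$ we have $\frac12\log\det W_c\le\frac12(N+1)\log\Lambda$. Hence
\[
\tfrac12\int_{\mathbb{T}}\log\det W_c\,d\sigma\le\tfrac12(N+1)\log(N+1)-\log D+\tfrac12 .
\]
Choose $\beta>0$ with $W_c\ge\beta\,\mathrm{Id}$ on $\mathbb{T}$. The Fej\'er means of the continuous function $\frac32W_c$ are Hermitian trigonometric polynomials that converge to it uniformly. Let $W$ be one of them, within $\beta/2$ of $\frac32W_c$ in operator norm. Then $\pm(W-\frac32W_c)\le\frac12\beta\,\mathrm{Id}\le\frac12W_c$, that is, $W_c\le W\le2W_c$. So $\log\det W\le(N+1)\log2+\log\det W_c$, and by \eqref{eq:D} and \eqref{eq:logN},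
\begin{equation}\label{eq:detW}
\begin{aligned}
\tfrac12\int_{\mathbb{T}}\log\det W\,d\sigma&\le\tfrac12(N+1)\log(2N+2)+\tfrac12N(N+1)\log2+2N^2+\tfrac12\\
&\le N(N+1)+2N^2+\tfrac12\le4N^2 ,
\end{aligned}
\end{equation}
where the last inequality uses $N+1\le\frac32N$ and $\frac12\le\frac18N^2$.

\medskip\noindent\emph{Step 4: the holomorphic basis and the function $U$.}
Let $G$ be given by Theorem~\ref{thm:FR} and put $H=G^{-1}$, which is holomorphic in a neighborhood of $\overline{\mathbb{D}}$. Let $P_j(z,\tau)$, $0\le j\le N$, be the polynomial in $z$ whose coefficient vector is the $j$th column of $H(\tau)$. For $\tau\in\mathbb{T}$ we have $H^*WH=\mathrm{Id}$, so $\langle W(\tau)P_j,P_j\rangle=1$. There is an $i$ with $\chi_i(\tau)\ge\frac12$; then $\tau\in I_i$ and $W(\tau)\ge W_c(\tau)\ge\frac12W_i$, so $\|P_j(\cdot,\tau)\|_i\le\sqrt2$. By \eqref{eq:normbound}, $|P_j|\le\sqrt2\,e^{-NA}$ on $Z$ and $|P_j|\le\sqrt2$ on $\overline{\mathbb{D}}\times\mathbb{T}$; by the maximum principle in $\tau$ the latter bound holds on $\overline{\mathbb{D}}\times\overline{\mathbb{D}}$. The function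
\[
U=\frac1N\max_{0\le j\le N}\log\frac{|P_j|}{\sqrt2}
\]
is psh, continuous into $[-\infty,\infty)$, and satisfies (a) and (b). Since $\det G$ has no zeros on $\overline{\mathbb{D}}$, the function $\log|\det G|$ is harmonic near $\overline{\mathbb{D}}$, and $|\det G|^2=\det W$ on $\mathbb{T}$. With \eqref{eq:detW},
\begin{equation}\label{eq:detH}
\log|\det H(0)|=-\int_{\mathbb{T}}\log|\det G|\,d\sigma=-\tfrac12\int_{\mathbb{T}}\log\det W\,d\sigma\ge-4N^2 .
\end{equation}

\medskip\noindent\emph{Step 5: proof of (c).}
Let $z_0,\dots,z_N\in\overline{\mathbb{D}}$. The matrix $(P_i(z_j,0))_{i,j}$ is the product of the transpose of $H(0)$ and the Vandermonde matrix $(z_j^k)_{k,j}$, and the entries of its $j$th column are at most $\sqrt2\,e^{NU(z_j,0)}$ in modulus. Expanding its determinant into $(N+1)!$ products, we get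
\[
|\det H(0)|\prod_{j<k}|z_k-z_j|\le(N+1)!\;2^{(N+1)/2}\exp\Big(N\sum_{j=0}^NU(z_j,0)\Big).
\]
Take logarithms and integrate each $z_j$ against $\lambda$. Each of the $\frac12N(N+1)$ terms $\log|z_k-z_j|$ is integrable with integral $-I(\lambda)$, and $\int U(\cdot,0)\,d\lambda$ is defined because $U\le0$. By \eqref{eq:logN}, $\log\big((N+1)!\,2^{(N+1)/2}\big)\le(N+1)\log(2N+2)\le N(N+1)$. With \eqref{eq:detH},
\[
N(N+1)\int U(\cdot,0)\,d\lambda\ge-4N^2-\tfrac12N(N+1)I(\lambda)-N(N+1).
\]
Dividing by $N(N+1)$ gives (c).
\end{proof}

\section{The Poisson inequality on $\Sigma$}\label{sec:poisson}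

We now assume that $\gamma$ is pluripolar. The assumption enters the proof only through the next lemma, which finds a lid with polar slices. Some care is needed, because the hull may contain a whole translate $\Phi(\mathbb{D}^*\times\{\tau\})$ of $\Sigma$, as it does for $\tau=0$ when $\Sigma\subset\hat\gamma$, and we need a full circle of values $\tau$ on which nothing of this kind happens.

\begin{lemma}\label{lem:eps}
Let $\gamma$ be pluripolar. For every $\varepsilon_0>0$ there is $\varepsilon\in(0,\varepsilon_0)$ such that $\{z\in\mathbb{D}^*:V(\Phi(z,\tau))<\infty\}$ is polar for every $\tau$ with $|\tau|=\varepsilon$.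
\end{lemma}

\begin{proof}
Let $v$ be as in Lemma~\ref{lem:v}. Since $\{v=-\infty\}$ has Lebesgue measure zero, Fubini's theorem gives $z_1\in\mathbb{D}^*$ with $v(z_1,\cdot)\not\equiv-\infty$. So $h(\tau)=v(\Phi(z_1,\tau))$ is subharmonic on $\mathbb{C}$ and $h\not\equiv-\infty$. By the Riesz decomposition theorem there is a finite measure $\nu$ on $\Delta_{2\varepsilon_0}$ such that $h(\tau)-\int\log|\tau-\zeta|\,d\nu(\zeta)$ is harmonic in $\Delta_{2\varepsilon_0}$. Hence, with a constant $C$,
\[
h(\tau)\ge\int\log|\tau-\zeta|\,d\nu(\zeta)-C\ge\int\log\big||\tau|-|\zeta|\big|\,d\nu(\zeta)-C,\qquad|\tau|\le\varepsilon_0 .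
\]
The last integral depends only on $r=|\tau|$. Since $\int_0^{\varepsilon_0}\big|\log|r-s|\big|\,dr$ is bounded for $0\le s\le2\varepsilon_0$, it is an integrable function of $r\in(0,\varepsilon_0)$, and so it is finite for some $r=\varepsilon$. For $|\tau|=\varepsilon$ the function $v(\Phi(\cdot,\tau))$ is then subharmonic on the domain $\mathbb{D}^*$ and finite at $z_1$. By (P3) its $-\infty$-set is polar, and this set contains $\{z:V(\Phi(z,\tau))<\infty\}$.
\end{proof}

\begin{proposition}\label{prop:poisson}
Let $\gamma$ be pluripolar. Then $f\ge P_B[f]$ q.e.\ in $B$, for every closed disk $\overline B\subset\mathbb{D}^*$.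
\end{proposition}

\begin{proof}
Fix $u\in\mathcal{C}$, let $k=P_B[u_\Sigma]$, extended continuously to $\overline B$, and put $\mu=1+\max_{\overline B}k$. For $\eta,\delta>0$ consider the Borel set
\[
E_{\eta,\delta}=\{z\in B:(1+\delta)f(z)<k(z)-2\eta\}.
\]
We show that it is polar. Take $\varepsilon_0$ from \eqref{eq:side} and then $\varepsilon\in(0,\varepsilon_0)$ from Lemma~\ref{lem:eps}, and let $Z$ be the set \eqref{eq:Z}. It is compact because $V$ is lsc, it lies in $\overline{\mathbb{D}}\times\partial\Delta_\varepsilon$, and its slices are polar. For $A\ge1$ let $U_A$ be the function given by Lemma~\ref{lem:key} for this $Z$, and put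
\[
\psi(z,\tau)=k(z)-\eta+\frac\mu A\,U_A(z,\tau)\qquad\text{on }\overline B\times\overline{\Delta_\varepsilon}.
\]
It is usc, and psh in $B\times\Delta_\varepsilon$ because $k$ is harmonic. By (a), $\psi\le k-\eta$, so $\psi\le\mu$ everywhere and $\psi<u\circ\Phi$ on the side by \eqref{eq:side}. By (b), $\psi\le k-\eta-\mu<0$ on $Z$. Lemma~\ref{lem:glue} gives
\[
(1+\delta)f(z)\ge k(z)-\eta+\frac\mu A\,U_A(z,0),\qquad z\in B .
\]
Consequently $-U_A(\cdot,0)>A\eta/\mu$ on $E_{\eta,\delta}$. If $E_{\eta,\delta}$ were not polar, it would contain the support of a probability measure $\lambda$ of finite energy, and (c) would give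
\[
A\eta/\mu\le-\int U_A(\cdot,0)\,d\lambda\le5+\tfrac12I(\lambda)\qquad\text{for every }A\ge1,
\]
which is absurd.

Since $\{z\in B:f<k\}=\bigcup_{j\ge1}E_{1/j,1/j}$, (P2) shows that $f\ge P_B[u_\Sigma]$ q.e.\ in $B$. Apply this to the functions $u_j$ of Lemma~\ref{lem:approx}. Outside the union of the exceptional sets, which is polar by (P2), $f\ge\sup_jP_B[(u_j)_\Sigma]=P_B[f]$ by monotone convergence.
\end{proof}

\section{Superharmonicity and the order of the pole}\label{sec:super}

In Example~\ref{ex:model} the Poisson inequality held at the center of every disk, and superharmonicity was immediate. Now it may fail on a polar set that depends on the disk and may contain the center. We therefore first prove local integrability, and then pass to distributions.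

\begin{proposition}\label{prop:dichotomy}
Let $\gamma$ be pluripolar. Either $f=\infty$ q.e.\ on $\mathbb{D}^*$, or $f\in L^1_{\mathrm{loc}}(\mathbb{D}^*)$ and $f=s$ almost everywhere for a superharmonic function $s\ge0$ on $\mathbb{D}^*$.
\end{proposition}

\begin{proof}
\emph{Step 1: from a nonpolar set to an annulus around it.} Let $\overline{B(z_1,R)}\subset\mathbb{D}^*$ and $0<\rho<\rho'<R$. Suppose $f\le M<\infty$ on a set $K\subset\overline{B(z_1,\rho)}$ that is not polar. We claim that $f$ is integrable on $\{\rho'<|z-z_1|<R\}$. For each $r\in(\rho',R)$ the exceptional set of Proposition~\ref{prop:poisson} for $B(z_1,r)$ is polar and so does not contain $K$. At a point $z\in K$ outside it, \eqref{eq:kernel} gives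
\[
M\ge f(z)\ge P_{B(z_1,r)}[f](z)\ge\frac{r-\rho}{r+\rho}\,\mathcal{M}_rf(z_1)\ge\frac{\rho'-\rho}{\rho'+\rho}\,\mathcal{M}_rf(z_1).
\]
So $\mathcal{M}_rf(z_1)$ is bounded for $\rho'<r<R$, and integration in polar coordinates proves the claim.

\emph{Step 2: local integrability.} Suppose that the Borel set $\{f<\infty\}$ is not polar. It is a countable union of compact sets $\{f\le M\}\cap\overline{B(z_1,\rho)}$ with $M\in\mathbb{N}$ and $\overline{B(z_1,3\rho)}\subset\mathbb{D}^*$. By (P2) one of them is not polar, and by Step 1 $f$ is integrable on $\{2\rho<|z-z_1|<3\rho\}$. So the largest open set $\mathcal{O}\subset\mathbb{D}^*$ with $f\in L^1_{\mathrm{loc}}(\mathcal{O})$ is not empty. If $\mathcal{O}\ne\mathbb{D}^*$, there is a point $z^*\in\mathbb{D}^*\cap\partial\mathcal{O}$, because $\mathbb{D}^*$ is connected. Pick $y\in\mathcal{O}$ with $\rho=|y-z^*|>0$ so small that $\overline{B(z^*,3\rho)}\subset\mathbb{D}^*$. Near $y$ the function $f$ is finite almost everywhere, so for some $M$ the set $K=\{f\le M\}\cap\overline{B(y,\rho/4)}$ has positive area; by (P1) it is not polar.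 By Step 1, $f$ is integrable on $\{\rho/2<|z-y|<2\rho\}$, an open set containing $z^*$. So $z^*\in\mathcal{O}$, a contradiction. Hence $f\in L^1_{\mathrm{loc}}(\mathbb{D}^*)$.

\emph{Step 3: $\Delta f\le0$.} Let $B=B(z_1,r)$ with $\overline B\subset\mathbb{D}^*$. By Proposition~\ref{prop:poisson} and (P1), $f\ge P_B[f]$ almost everywhere in $B$. Since $f$ is finite almost everywhere, $P_B[f]\not\equiv\infty$, so $P_B[f]$ is harmonic. Averaging over $B(z_1,t)$ with $0<t<r$ gives $\mathcal{A}_tf(z_1)\ge P_B[f](z_1)=\mathcal{M}_rf(z_1)$. At almost every $z_1$ we have $\mathcal{A}_tf(z_1)\to f(z_1)$ as $t\to0$ (Lebesgue's differentiation theorem), and there $f(z_1)\ge\mathcal{M}_rf(z_1)$ for all admissible $r$. Now let $\chi\ge0$ be smooth with compact support in $\mathbb{D}^*$. For small $r$, Fubini's theorem gives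
\[
\int f\chi\,dA\ge\int\chi\,\mathcal{M}_rf\,dA=\int f\,\mathcal{M}_r\chi\,dA ,
\]
where $dA$ is area measure. By Taylor's formula $\mathcal{M}_r\chi-\chi=\frac14r^2\Delta\chi+O(r^3)$ uniformly, with supports in a fixed compact subset of $\mathbb{D}^*$. Dividing by $r^2$ and letting $r\to0$, we get $\int f\Delta\chi\,dA\le0$. By (P7), $f=s$ almost everywhere with $s$ superharmonic, and by (P6), $s(z)=\lim_{r\to0}\mathcal{A}_rf(z)\ge0$.
\end{proof}

\begin{proposition}\label{prop:pole}
Let $\gamma$ be pluripolar. If $\{z\in\mathbb{D}^*:f(z)<\infty\}$ is not polar, then $\phi$ has at worst a pole at $0$.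
\end{proposition}

\begin{proof}
Let $s$ be as in Proposition~\ref{prop:dichotomy} and $C_1,C_2$ as in Lemma~\ref{lem:growth}. Put $c=1+\max_{\mathbb{T}}|\phi|$. Then $\log^+(|w|/c)\in\mathcal{C}$, so
\begin{equation}\label{eq:lower}
\log^+(|\phi|/c)\le f\ \text{ on }\mathbb{D}^*,
\end{equation}
and $\log^+(|\phi|/c)\le s$ almost everywhere. The bound on the means of $s$ becomes a pointwise bound on $\phi$ because $\log^+(|\phi|/c)$ is subharmonic. For $0<|z|<\frac13$ the disk $B(z,|z|/2)$ has area $\pi|z|^2/4$ and lies in the annulus $\{|z|/2<|\zeta|<3|z|/2\}\subset\Delta_{1/2}$. Since $s\ge0$,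
\[
\log^+\frac{|\phi(z)|}c\le\frac4{\pi|z|^2}\int_{B(z,|z|/2)}s\,dA\le\frac8{|z|^2}\int_{|z|/2}^{3|z|/2}\mathcal{M}_rs(0)\,r\,dr\le8\Big(C_1+C_2\log\frac2{|z|}\Big),
\]
where we used $\int_{|z|/2}^{3|z|/2}r\,dr=|z|^2$. So $|\phi(z)|\le C|z|^{-8C_2}$ near $0$, and $0$ is a removable singularity or a pole.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:known}, $\phi$ is holomorphic in $\mathbb{D}^*$. Since $\Sigma\subset\hat\gamma$, the set $\{f<\infty\}$ is all of $\mathbb{D}^*$, which is not polar by (P1). Proposition~\ref{prop:pole} applies.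
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Part (i) is \eqref{eq:upper}. It is the one place where we use that $\phi$ is continuous up to $\mathbb{T}$; Propositions~\ref{prop:poisson}--\ref{prop:pole} used only that $\gamma$ is compact, pluripolar and lies over $\mathbb{T}$.

For (ii), if $m=\infty$, then $\{f<\infty\}$ is polar by Proposition~\ref{prop:pole}. If $m=0$, then $0\le f\le0$ by (i). Let $1\le m<\infty$ and $\ell(z)=m\log\frac1{|z|}$. By (i), $f\le\ell<\infty$, so $f=s$ almost everywhere, with $s$ as in Proposition~\ref{prop:dichotomy}. Near $0$ we have $|\phi(z)|\ge c'|z|^{-m}$ with $c'>0$, so \eqref{eq:lower} gives $s\ge\ell-C$ almost everywhere in a punctured neighborhood of $0$. By (P6) and the continuity of $\ell$, this holds at every point of it. The function $s-\ell$ is superharmonic on $\mathbb{D}^*$, since $\ell$ is harmonic there, and bounded below near $0$, so it extends superharmonically to $\mathbb{D}$ by (P4). At $\mathbb{T}$ it has $\liminf\ge0$, because $s\ge0$ and $\ell\to0$. By (P5), $s\ge\ell$, and together with (i) this gives $f=\ell$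 almost everywhere.

It remains to pass from ``almost everywhere'' to ``q.e.''. Let $z_1\in\mathbb{D}^*$. By Fubini's theorem in polar coordinates there is $r>0$ with $\overline{B(z_1,r)}\subset\mathbb{D}^*$ such that $f=\ell$ almost everywhere on $\partial B(z_1,r)$. For $B=B(z_1,r)$ we get $P_B[f]=P_B[\ell]=\ell$, and Proposition~\ref{prop:poisson} gives $f\ge\ell$ q.e.\ in $B$. Countably many such disks cover $\mathbb{D}^*$, so $f\ge\ell$ q.e.\ by (P2), and with (i), $f=\ell$ q.e.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]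
The projection of $\hat\gamma\cap\Sigma$ is $\{f<\infty\}$. If (a) holds, it is $\mathbb{D}^*$, which is not polar, so (c) holds. Proposition~\ref{prop:pole} gives (c)$\Rightarrow$(b), and Theorem~\ref{thm:sharp}(i) gives (b)$\Rightarrow$(a).
\end{proof}

\section{An infinite exceptional set}\label{sec:example}

One may ask whether condition (c) of Corollary~\ref{cor:equiv} can be weakened to the condition that $\hat\gamma\cap\Sigma$ is infinite and accumulates at $z=0$. It cannot.

\begin{proposition}\label{prop:example}
There is $\phi\in C(\mathbb{D}^*\cup\mathbb{T})$, holomorphic in $\mathbb{D}^*$ with an essential singularity at $0$, such that $\gamma$ is pluripolar and $(z_k,\phi(z_k))\in\hat\gamma$ for a sequence of distinct points $z_k\in\mathbb{D}^*$ with $z_k\to0$. In particular the polar exceptional set in Theorem~\ref{thm:sharp}(ii) can be infinite and accumulate at $0$.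
\end{proposition}

The idea is to let $\gamma$ bound a second analytic piece, on the other side from $\Sigma$, that has polynomial growth and therefore lies in $\hat\gamma$, and to let this piece cross $\Sigma$ infinitely often.

\begin{proof}
Let $Q(\xi)=\xi-\xi^2/8$, so that $Q(8-\xi)=Q(\xi)$. For $|z|<2$ let $\xi(z)=4-4\sqrt{1-z/2}$, with the principal branch. Then $(\xi(z)-4)^2=16-8z$, that is, $Q(\xi(z))=z$. So $\xi(\cdot)$ is holomorphic and injective on $\{|z|<2\}$, with a simple zero at $0$, and $\operatorname{Re}\xi(z)<4$. The set $D_1=\xi(\mathbb{D})$ is a Jordan domain containing $0$, with $\partial D_1=\xi(\mathbb{T})$, and $8-D_1$ lies in $\{\operatorname{Re}\xi>4\}$, so it is disjoint from $\overline{D_1}$. Put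
\[
\phi(z)=e^{1/\xi(z)},\qquad F(\xi)=(Q(\xi),e^{1/\xi})\quad(\xi\ne0).
\]
The function $\phi$ is holomorphic on $0<|z|<2$ with an essential singularity at $0$, and $F(\xi(z))=(z,\phi(z))$. Thus $\gamma=F(\partial D_1)$ and $\Sigma=F(D_1\setminus\{0\})$.

\emph{The set $\gamma$ is pluripolar.} It lies in the $-\infty$-set of $\log|w-\phi(z)|$, which is psh and $\not\equiv-\infty$ on $\{0<|z|<2\}\times\mathbb{C}$. By Josefson's theorem, a set that near each of its points is contained in the $-\infty$-set of a locally defined psh function $\not\equiv-\infty$ is pluripolar.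

\emph{The outer piece lies in the hull.} Choose $r>0$ with $\Delta_r\subset D_1$, and let $p$ be a polynomial of degree $d$. Near $\infty$ we have $\|F(\xi)\|=O(|\xi|^2)$, so $(r/\xi)^{2d}\,p(F(\xi))$ is holomorphic on the complement of $\overline{D_1}$ in the Riemann sphere. It is continuous up to $\partial D_1$, where its modulus is at most $\|p\|_\gamma$ because $|\xi|\ge r$. By the maximum principle $|p(F(\xi))|\le(|\xi|/r)^{2d}\|p\|_\gamma$, so $F(\xi)\in\hat\gamma$ for every $\xi\in\mathbb{C}\setminus\overline{D_1}$.

\emph{Crossings.} The function $\omega(\xi)=\frac1\xi-\frac1{8-\xi}$ has a simple pole at $0$, so $1/\omega$ maps a neighborhood of $0$ biholomorphically onto a neighborhood of $0$. Hence for all large integers $k$ there are distinct points $\xi_k\in D_1\setminus\{0\}$, $\xi_k\to0$, with $\omega(\xi_k)=2\pi ik$. Then $e^{1/\xi_k}=e^{1/(8-\xi_k)}$ and $Q(\xi_k)=Q(8-\xi_k)$, so $F(\xi_k)=F(8-\xi_k)$, and this point is in $\hat\gamma$ because $8-\xi_k\notin\overline{D_1}$. On the other hand $F(\xi_k)=(z_k,\phi(z_k))\in\Sigma$ with $z_k=Q(\xi_k)\to0$, and the $z_k$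 are distinct because $\xi(z_k)=\xi_k$. At these points $f(z_k)<\infty=m\log\frac1{|z_k|}$, so they belong to the exceptional set of Theorem~\ref{thm:sharp}(ii); by that theorem the set of all $z\in\mathbb{D}^*$ with $(z,\phi(z))\in\hat\gamma$ is nevertheless polar.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACLR}
J.T. Anderson, J.A. Cima, N. Levenberg and T.J. Ransford, \emph{Projective Hulls and Characterizations of Meromorphic Functions}, arXiv:1107.4345 (2011).

\bibitem{DR}
Dritschel and Rovnyak, \emph{The operator Fej\'er--Riesz theorem}, 2010.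

\bibitem{Klimek}
Klimek, \emph{Pluripotential Theory}.

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\bibitem{Rosenblatt}
M. Rosenblatt, Ark. Mat. 3 (1958).

\end{thebibliography}
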